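\title{A random walk among mobile traps on $\mathbb{Z}$ is not confined to the scale $t^{1/3}$}

\begin{abstract}
A random walk $X$ on $\mathbb{Z}$ is killed at rate $\gamma\in(0,\infty]$ by traps that form a Poisson system of independent random walks. We disprove the conjecture that, under the annealed path measure up to time $t$, the walk fluctuates on the scale $t^{1/3}$ and has the same scaling limit as among immobile traps. For every $\gamma$ we show that the oscillation of $X$ over a time interval of length $\tau$ is at most $h$ with probability at most $C(h^2/\tau)\,e^{Ch^3/\tau}$. Hence $t^{-1/3}\sup_{s\le t}|X(s)|$ is not tight, and the supremum is at least of order $(t\log t)^{1/3}$ with probability tending to one. For $\gamma=\infty$ we show in addition that, along a sequence of times, the only possible continuous limit of the rescaled paths $t^{-1/3}X(t^{2/3}\,\cdot)$ is the zero path.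
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection{A walk among moving traps}

A simple random walk on $\mathbb{Z}$ with jump rate $\kappa$ waits an exponential time of mean $1/\kappa$, moves to one of its two neighbors with probability $1/2$ each, and repeats. Let $X=(X(s))_{s\ge0}$ be such a walk with rate $\kappa>0$. We write $\mathbb{P}_x,\mathbb{E}_x$ for its law and expectation when $X(0)=x$, and $\mathbb{P}=\mathbb{P}_0$, $\mathbb{E}=\mathbb{E}_0$.

The traps are independent of $X$. At time $0$ the numbers $(N_y)_{y\in\mathbb{Z}}$ of traps at the sites are independent Poisson variables with mean $\nu>0$, and each trap then moves as an independent simple random walk with jump rate $\rho>0$. Let $\xi(s,x)$ be the number of traps at $x$ at time $s$, and let $\mathbb{E}^\xi$ denote expectation over the traps. Fix $\gamma\in(0,\infty]$. At time $s$ the walk is killed at rate $\gamma\,\xi(s,X(s))$. For $\gamma=\infty$ (\emph{hard traps}) and $a\ge0$ we read $e^{-\gamma a}$ as $1\{a=0\}$ throughout. The \emph{annealed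 survival probability} and the \emph{annealed path measure} are
\[
Z_{\gamma,t}=\mathbb{E}^\xi\,\mathbb{E}\Big[e^{-\gamma\int_0^t\xi(s,X(s))\,ds}\Big],
\qquad
\frac{dP_{\gamma,t}}{d\mathbb{P}}(X)=\frac1{Z_{\gamma,t}}\,\mathbb{E}^\xi\Big[e^{-\gamma\int_0^t\xi(s,X(s))\,ds}\Big].
\]
Thus $P_{\gamma,t}$ is the law of $(X(s))_{s\le t}$ given survival up to time $t$, with the traps averaged out. The \emph{immobile} model has the same $\kappa,\nu,\gamma$ and $\xi(s,x)=N_x$ for all $s$; its path measure $P^{\mathrm{imm}}_{\gamma,t}$ is given by the same formulas.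

\medskip\noindent\textbf{Notation.} $Y$ is a simple random walk with rate $\rho$, the path of one trap; $\mathbf{P}_z,\mathbf{E}_z$ refer to $Y$ started at $z$, and $\mathbf{P}=\mathbf{P}_0$, $\mathbf{E}=\mathbf{E}_0$. We put $p_s(y)=\mathbf{P}(Y(s)=y)$, $p^\kappa_s(y)=\mathbb{P}(X(s)=y)$ and $M_s=\sup_{[0,s]}Y$. A \emph{step path} is a right-continuous, piecewise constant, $\mathbb{Z}$-valued path with finitely many jumps, and $\operatorname{osc}_Jx=\sup_Jx-\inf_Jx$. The letters $C,c$ denote positive finite constants that depend only on $\kappa,\rho,\nu,\gamma$; they may change from line to line unless they carry an index.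

\subsection{The energy of a path}

Fix a step path $x$ on $[0,t]$. The exponential above is a product of one factor per trap, and $\mathbb{E}^\xi[q^{N_y}]=e^{-\nu(1-q)}$ for $q\in[0,1]$. Hence
\begin{equation}\label{eq:weight}
\frac{dP_{\gamma,t}}{d\mathbb{P}}(X)=\frac{e^{-\nu W_t(X)}}{Z_{\gamma,t}},
\qquad
W_t(x)=\sum_{y\in\mathbb{Z}}\mathbf{E}_y\Big[1-e^{-\gamma\int_0^t1\{Y(s)=x(s)\}\,ds}\Big].
\end{equation}
We call $W_t(x)$ the \emph{energy} of $x$: $\nu W_t(x)$ is the mean number of traps that would kill a walk following $x$. Write the trap started at $y$ as $y+Y$ with $Y(0)=0$. It meets $x$ exactly when $y$ is a value of $x-Y$, so $W_t(x)$ is at most the expected number of values of $x-Y$ on $[0,t]$, which is finite.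

For hard traps this bound is an identity. Let $\gamma=\infty$ and let $x$ have only nearest-neighbor jumps and no jump at $t$, as is the case for $\mathbb{P}$-almost every path. Almost surely $Y$ jumps neither at $t$ nor at a jump time of $x$. Then a trap that meets $x$ at a time $s<t$ stays with it just after $s$, and a trap that meets $x$ at time $t$ was with it just before $t$; in both cases the time spent together is positive. Moreover $x-Y$ is a nearest-neighbor path, so its values form an interval of $1+\sup(x-Y)+\sup(Y-x)$ sites. Since $Y$ and $-Y$ have the same law,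
\begin{equation}\label{eq:range}
W_t(x)=1+\mathbf{E}\sup_{[0,t]}(Y+x)+\mathbf{E}\sup_{[0,t]}(Y-x)\qquad(\gamma=\infty).
\end{equation}
The constant path has energy $w_0(t):=1+2\,\mathbf{E}M_t$. Evaluating $Y+x$ and $Y-x$ at a time where $Y$ is maximal gives $\sup(Y+x)+\sup(Y-x)\ge2M_t$, and on the other hand $\sup(Y+x)\le M_t+\sup x$ and $\sup(Y-x)\le M_t-\inf x$. Therefore
\begin{equation}\label{eq:sandwich}
0\le W_t(x)-w_0(t)\le\operatorname{osc}_{[0,t]}x\qquad(\gamma=\infty).
\end{equation}

\subsection{The scale $t^{1/3}$ and the conjecture}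

For immobile hard traps, \eqref{eq:range} holds with $Y\equiv0$: the energy is $1+\operatorname{osc}_{[0,t]}x$, the number of sites visited. A path confined to an interval of length $h$ then has weight about $e^{-\nu h}$, while confinement up to time $t$ has free probability roughly $e^{-ct/h^2}$. The two exponents balance at $h\approx t^{1/3}$, and an interval of that length is crossed in time $t^{2/3}$. This suggests looking at the rescaled path
\[
\mathcal{X}_t(s)=t^{-1/3}X\big(t^{2/3}\min(s,t^{1/3})\big),\qquad s\ge0,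
\]
as a random element of the Skorokhod space $D([0,\infty),\mathbb{R})$. Weak convergence on this space is meant in the $J_1$ topology, that is, on $D([0,T])$ for every $T>0$.

In the continuum analogue of the immobile model, Brownian motion on $\mathbb{R}$ among hard or soft Poissonian obstacles, Schmock (1990) and Sethuraman (2003) proved that under the annealed path measure the path stays in an interval of length of order $t^{1/3}$, and that the rescaled paths converge weakly to a mixture of Brownian taboo processes. These are Brownian motions conditioned never to leave an interval of a deterministic length whose position relative to the origin is random.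

\begin{definition}\label{def:scale}
The walk $X$ \emph{fluctuates on the scale $t^{1/3}$} under path measures $Q_t$ if
\begin{itemize}
\item[(a)] the laws of $t^{-1/3}\sup_{s\le t}|X(s)|$ under $Q_t$ are tight, and
\item[(b)] for every $\delta>0$ there is $c>0$ with $Q_t(\sup_{s\le t}|X(s)|\ge c\,t^{1/3})\ge1-\delta$ for all large $t$.
\end{itemize}
\end{definition}

For the lattice we take the analogue of the continuum result as a hypothesis, not as a theorem.

\medskip\noindent\textbf{Assumption (I).} \emph{For the given $\kappa,\nu,\gamma$, the walk $X$ fluctuates on the scale $t^{1/3}$ under $P^{\mathrm{imm}}_{\gamma,t}$, and the laws of $\mathcal{X}_t$ under $P^{\mathrm{imm}}_{\gamma,t}$ converge weakly as $t\to\infty$ to a law $\mathcal{L}$ that is a mixture of Brownian taboo processes as above.}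

\medskip
What happens when the traps move? For hard traps, the constant $w_0(t)$ cancels in \eqref{eq:weight}, and by \eqref{eq:sandwich} the remaining excess energy is at most $\operatorname{osc}_{[0,t]}x$, which is exactly the excess energy in the immobile model. If the upper bound in \eqref{eq:sandwich} described the cost of spreading out, the balance above would apply unchanged. The problem comes from the review of Athreya, Drewitz and Sun \cite{ADS}.

\medskip\noindent\textbf{Conjecture.} \emph{Under $P_{\gamma,t}$ the walk $X$ fluctuates on the scale $t^{1/3}$. Moreover, the laws of $\mathcal{X}_t$ under $P_{\gamma,t}$ converge weakly to the same law $\mathcal{L}$ as under $P^{\mathrm{imm}}_{\gamma,t}$.}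

\subsection{Results}

The conjecture is false for all $\kappa,\nu,\rho>0$ and all $\gamma\in(0,\infty]$. The first theorem bounds the probability that the walk stays in a short space interval during a given time interval. It does not use Assumption (I).

\begin{theorem}\label{thm:A}
Let $\gamma\in(0,\infty]$. There is $C<\infty$ such that for all $t>0$, all intervals $J\subset[0,t]$ of length $\tau>0$ and all integers $h\ge1$,
\[
P_{\gamma,t}(\operatorname{osc}_JX\le h)\le C\,\frac{h^2}{\tau}\,e^{Ch^3/\tau}.
\]
\end{theorem}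

\begin{corollary}\label{cor:A}
Let $\gamma\in(0,\infty]$.
\begin{itemize}
\item[(i)] For every $K$, $P_{\gamma,t}(\sup_{s\le t}|X(s)|\le Kt^{1/3})=O_K(t^{-1/3})$ as $t\to\infty$. Hence the laws of $t^{-1/3}\sup_{s\le t}|X(s)|$ under $P_{\gamma,t}$ are not tight, and the Conjecture is false.
\item[(ii)] Let $C$ be the constant of Theorem~\ref{thm:A} and let $a>0$ satisfy $Ca^3<1/3$. For intervals $J\subset[0,t]$ of length $\tau\to\infty$, $P_{\gamma,t}(\operatorname{osc}_JX\ge a(\tau\log\tau)^{1/3})\to1$. In particular $P_{\gamma,t}(\sup_{s\le t}|X(s)|\ge\frac a2(t\log t)^{1/3})\to1$ as $t\to\infty$.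
\end{itemize}
\end{corollary}

\begin{proof}
Note that $\operatorname{osc}_{[0,t]}X\le2\sup_{s\le t}|X(s)|$. For (i), apply Theorem~\ref{thm:A} with $J=[0,t]$ and $h=\lceil2Kt^{1/3}\rceil$: then $h^3/t$ is bounded and $h^2/t=O_K(t^{-1/3})$. Tightness would provide a $K$ for which the probability in (i) stays above $1/2$. For (ii), take $h=\lfloor a(\tau\log\tau)^{1/3}\rfloor$, which is at least $1$ for large $\tau$. The bound of Theorem~\ref{thm:A} is then at most $Ca^2\tau^{-1/3+Ca^3}(\log\tau)^{2/3}$, which tends to $0$.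
\end{proof}

So condition (b) of Definition~\ref{def:scale} holds under $P_{\gamma,t}$ and condition (a) fails. Weak convergence of $\mathcal{X}_t$ only concerns the times $s=O(t^{2/3})$, so the second assertion of the Conjecture is a separate question. For hard traps it fails as well.

\begin{theorem}\label{thm:B}
Let $\gamma=\infty$. There is an unbounded set $\mathcal{T}\subset(0,\infty)$ with the following property: if $t_j\in\mathcal{T}$, $t_j\to\infty$, and the laws of $\mathcal{X}_{t_j}$ under $P_{\infty,t_j}$ converge weakly on $D([0,\infty),\mathbb{R})$ to the law of a process with continuous paths, then that process is identically $0$. Since the law $\mathcal{L}$ of Assumption~\textup{(I)} is carried by continuous, nonconstant paths, the laws of $\mathcal{X}_t$ under $P_{\infty,t}$ do not converge to $\mathcal{L}$ as $t\to\infty$.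
\end{theorem}

Three questions are not settled here: the second assertion of the Conjecture, taken by itself, for $\gamma<\infty$; the tightness of $\mathcal{X}_t$; and upper bounds for $\sup_{s\le t}|X(s)|$ that match Corollary~\ref{cor:A}.

Section~\ref{sec:example} shows on one example why the upper bound in \eqref{eq:sandwich} is misleading. Section~\ref{sec:tools} collects the random walk estimates, Section~\ref{sec:A} proves Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{The price of one excursion}\label{sec:example}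

In \eqref{eq:range} the path $x$ affects $\sup(Y+x)$ only at those times at which $Y$ is within $\operatorname{osc}x$ of its maximum. Since $Y$ moves on the scale $\sqrt t$, much larger than $t^{1/3}$, a given short time window is unlikely to contain such a time. The following computation uses two standard bounds from Lemma~\ref{lem:max} below: $\mathbf{P}(M_s<k)\le Ck/\sqrt s$, and $\mathbf{E}[\sup_{s\le h^2}Y(s)^2]\le Ch^2$.

\begin{example}\label{ex:excursion}
Let $\gamma=\infty$, let $h\ge1$ be an integer, and let $I=[u,v]\subset[t/4,3t/4]$ have length $h^2$. Let $x$ be a nearest-neighbor step path with values in $[0,h]$ that vanishes outside $[u,v)$. Then $\sup(Y-x)\le M_t$ and $\sup(Y+x)\le\max(M_t,\sup_IY+h)$, so \eqref{eq:range} gives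
\[
W_t(x)-w_0(t)\le\mathbf{E}\big(\sup\nolimits_IY+h-M_t\big)^+\le h\,\mathbf{P}\big(M_t<\sup\nolimits_IY+h\big).
\]
Let $R^-=\sup_{s\le u}(Y(s)-Y(u))$, $R^+=\sup_{v\le s\le t}(Y(s)-Y(v))$ and $D=\sup_{s\in I}|Y(s)-Y(u)|$. These variables depend on the increments of $Y$ before, after and inside $I$, so they are independent; $R^-$ and $R^+$ have the laws of $M_u$ and $M_{t-v}$, and $\mathbf{E}D^2\le Ch^2$. If $M_t<\sup_IY+h$, then $R^-<D+h$ and $R^+<2D+h$. Conditioning on $D$,
\[
W_t(x)-w_0(t)\le h\cdot\frac{C\,\mathbf{E}[(D+h)(2D+h)]}{\sqrt{u(t-v)}}\le C\,\frac{h^3}{t}.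
\]
Among immobile traps the same path has excess energy $h$ if it reaches height $h$.
\end{example}

In terms of traps: the excursion can only add traps that are within distance about $h$ of the origin during $I$ and avoid the origin both before and after $I$. A trap at distance $d$ does so with probability of order at most $(d/\sqrt t)^2$, and $\sum_{d\le h}d^2/t\approx h^3/t$.

For $h\approx t^{1/3}$ an excursion of height $h$ therefore costs a bounded amount of energy. It also costs a bounded amount of free probability, because a walk moves a distance of order $h$ in time $h^2$. But there are about $t/h^2\approx t^{1/3}$ disjoint windows in which the excursion can be placed, so paths with one excursion outweigh confined paths by a factor $t^{1/3}$. In general the gain $\log(\tau/h^2)$ competes with the cost $h^3/\tau$, which is the form of the bound in Theorem~\ref{thm:A}, and the two balance at $h\approx(\tau\log\tau)^{1/3}$. To turn this into a proof we must replace the zero path by an arbitrary path with small oscillation on $J$, and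 do without \eqref{eq:range} when $\gamma<\infty$. Both are achieved by a bound on the survival of a trap near an arbitrary path (Lemma~\ref{lem:survival}).

\section{Random walk estimates}\label{sec:tools}

We state the estimates for $Y$. They hold for $X$ with $\kappa$ and $p^\kappa$ in place of $\rho$ and $p$. The walk $Y(s)$ is the difference of two independent Poisson variables of mean $\rho s/2$ (the numbers of jumps up and down), so
\begin{equation}\label{eq:laplace}
\mathbf{E}\,e^{zY(s)}=e^{\rho s(\cosh z-1)},\qquad z\in\mathbb{C}.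
\end{equation}

Call $f:\mathbb{Z}\to[0,\infty)$ \emph{log-concave} if $f(a)f(d)\le f(b)f(c)$ whenever $a\le b\le c\le d$ and $a+d=b+c$.

\begin{lemma}[log-concavity]\label{lem:logconcave}
For every $s>0$ the function $p_s$ is log-concave, and $p_s(y)$ is nonincreasing in $|y|$.
\end{lemma}

\begin{proof}
A function $f\ge0$ is log-concave if and only if the $2\times2$ minors of the kernel $K_f(u,a)=f(a-u)$ are nonnegative:
\begin{equation}\label{eq:tp2}
f(a-u')f(a'-u)\le f(a-u)f(a'-u')\qquad(u\le u',\ a\le a').
\end{equation}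
Indeed, among these four arguments $a-u'$ is the smallest and $a'-u$ the largest, and the two pairs have equal sums; conversely, $a\le b\le c\le d$ with $a+d=b+c$ arises from $u=0$, $u'=b-a$ and the points $b\le d$. The Poisson weights $f(y)=e^{-\lambda}\lambda^y/y!$, extended by $0$ to $y<0$, are log-concave: for $a<0$ the left side vanishes, and for $a\ge0$ we need $b!/a!\le d!/c!$, which holds because both sides are products of $b-a$ consecutive integers starting at $a+1\le c+1$. The reflection $y\mapsto f(-y)$ of a log-concave function is log-concave. Finally $K_{f*g}=K_fK_g$, and the Cauchy--Binet formula expresses the minor of $K_fK_g$ with rows $u<u'$ and columns $a<a'$ as the sum over $z<z'$ of the minor of $K_f$ with rows $u,u'$ and columns $z,z'$ times the minor of $K_g$ with rows $z,z'$ and columns $a,a'$. So convolution preserves log-concavity, and $p_s$ is log-concave. As $p_s$ is even, for $y\ge0$ we get $p_s(y+1)^2=p_s(-y-1)p_s(y+1)\le p_s(-y)p_s(y)=p_s(y)^2$.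
\end{proof}

We need the local limit theorem slightly beyond the scale $\sqrt s$, namely for $|y|$ of order $\sqrt{s\log s}$.

\begin{lemma}[local limit theorem]\label{lem:LLT}
As $s\to\infty$, uniformly in $|y|\le s^{5/8}$,
\[
p_s(y)=(2\pi\rho s)^{-1/2}e^{-y^2/(2\rho s)}(1+o(1)).
\]
In particular $p_s(0)\le Cs^{-1/2}$ for all $s>0$, and $p_s(0)\ge cs^{-1/2}$ for $s\ge1$.
\end{lemma}

\begin{proof}
Choose $\lambda\in\mathbb{R}$ with $\rho s\sinh\lambda=y$, so that $\lambda=O(s^{-3/8})$. Apply Fourier inversion to \eqref{eq:laplace} along $z=\lambda+i\theta$, using $\cosh(\lambda+i\theta)=\cosh\lambda\cos\theta+i\sinh\lambda\sin\theta$: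
\[
p_s(y)=e^{\rho s(\cosh\lambda-1)-\lambda y}\;\frac1{2\pi}\int_{-\pi}^\pi e^{-\rho s\cosh\lambda\,(1-\cos\theta)+iy(\sin\theta-\theta)}\,d\theta .
\]
Substitute $\theta=u/\sqrt{\rho s}$. Since $1-\cos\theta\ge2\theta^2/\pi^2$ on $[-\pi,\pi]$, the integrand has modulus at most $e^{-2u^2/\pi^2}$. For fixed $u$ the real part of the exponent tends to $-u^2/2$, and the imaginary part is $O(|y||u|^3s^{-3/2})\to0$, both uniformly in $y$. By dominated convergence the integral factor is $(2\pi\rho s)^{-1/2}(1+o(1))$. With $\sigma=\sinh\lambda=y/(\rho s)$ we have $\cosh\lambda-1=\sigma^2/2+O(\sigma^4)$ and $\lambda\sigma=\sigma^2+O(\sigma^4)$, so the exponent of the prefactor is $\rho s(\cosh\lambda-1-\lambda\sigma)=-y^2/(2\rho s)+O(y^4/s^3)$, and $y^4/s^3\le s^{-1/2}$. The last sentence follows because $s\mapsto p_s(0)$ is continuous with values in $(0,1]$.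
\end{proof}

\begin{lemma}[maxima]\label{lem:max}
\begin{itemize}
\item[(i)] For integers $z,y\le j$: $\ \mathbf{P}_z(Y(s)=y,\ M_s\ge j)=p_s(2j-y-z)$.
\item[(ii)] For integers $k\ge1$: $\ \mathbf{P}(M_s<k)=\mathbf{P}(-k\le Y(s)<k)$, and therefore
\[
2k\,p_s(k)\le\mathbf{P}(M_s<k)\le2k\,p_s(0)\le Ck/\sqrt s .
\]
\item[(iii)] For real $h\ge1$ and $x\ge0$: $\ \mathbf{P}(M_{h^2}\ge x)\le e^{\rho-x/h}$. Hence $D=\sup_{s\le h^2}|Y(s)-Y(0)|$ satisfies $\mathbf{P}(D\ge x)\le2e^{\rho-x/h}$ and $\mathbf{E}D^2\le Ch^2$.
\end{itemize}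
\end{lemma}

\begin{proof}
(i) is the reflection principle: reflecting the path about $j$ after its first visit to $j$ preserves the law and turns the endpoint $y$ into $2j-y\ge j$, and every path from $z$ to $2j-y$ visits $j$. (ii) Summing (i) over $y<k$ gives $\mathbf{P}(M_s\ge k)=\mathbf{P}(Y(s)\ge k)+\mathbf{P}(Y(s)>k)$, so $\mathbf{P}(M_s<k)=\mathbf{P}(Y(s)<k)-\mathbf{P}(Y(s)<-k)$ by symmetry. The inequalities follow from Lemmas~\ref{lem:logconcave} and~\ref{lem:LLT}. (iii) Doob's maximal inequality for the submartingale $e^{Y(s)/h}$ and \eqref{eq:laplace} give $\mathbf{P}(M_{h^2}\ge x)\le e^{-x/h}\exp(\rho h^2(\cosh(1/h)-1))$, and $h^2(\cosh(1/h)-1)=\sum_{i\ge1}h^{2-2i}/(2i)!\le\cosh1-1<1$. Finally $\mathbf{E}D^2=\int_0^\infty2x\,\mathbf{P}(D\ge x)\,dx\le4e^\rho h^2$.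
\end{proof}

\begin{lemma}[confinement]\label{lem:confine}
For integers $n\ge1$ and $T>0$,
\[
\mathbb{P}\Big(\sup_{s\le T}|X(s)|\le n\Big)\ge\exp\Big(-\frac{\kappa\pi^2T}{8(n+1)^2}\Big).
\]
\end{lemma}

\begin{proof}
The function $\varphi(x)=\cos\frac{\pi x}{2(n+1)}$ takes values in $[0,1]$ on $[-n-1,n+1]$, vanishes at $\pm(n+1)$, and satisfies $\frac\kappa2(\varphi(x+1)+\varphi(x-1)-2\varphi(x))=-\mu\varphi(x)$ with $\mu=\kappa(1-\cos\frac\pi{2(n+1)})\le\frac{\kappa\pi^2}{8(n+1)^2}$. It is thus an eigenfunction of the generator of the walk killed on leaving $[-n,n]$, and the left side is at least $\mathbb{E}[\varphi(X(T));\,\sup_{s\le T}|X(s)|\le n]=e^{-\mu T}\varphi(0)=e^{-\mu T}$.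
\end{proof}

\medskip\noindent\textbf{Continuous limits.} Suppose that processes $\mathcal{Y}_j$ converge weakly on $D([0,S])$ to a process $\mathcal{Y}$ with continuous paths. By the Skorokhod representation theorem they can be coupled to converge almost surely, and $J_1$-convergence to a continuous path is uniform convergence. Fatou's lemma then gives
\begin{equation}\label{eq:open}
\liminf_jP(\mathcal{Y}_j\in O)\ge P(\mathcal{Y}\in O)
\end{equation}
for every measurable $O\subset D([0,S])$ that is open in the uniform norm. By Donsker's theorem this applies to $\mathcal{Y}_j=Y(h_j^2\,\cdot)/h_j$ under $\mathbf{P}_{z_j}$ when $h_j\to\infty$ and $z_j/h_j\to\bar z$, with $\mathcal{Y}$ a Brownian motion of variance $\rho$ per unit time started at $\bar z$. Brownian motion stays in any uniform neighborhood of any continuous path from $\bar z$ with positive probability, so the right side of \eqref{eq:open} is positive as soon as $O$ contains a continuous path from $\bar z$.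

\medskip\noindent\textbf{Viewing the traps from a later time.} The sum $\sum_y\mathbf{E}_y[\Phi(Y)]$ in \eqref{eq:weight} can be organized by the position $z$ of the trap at any time $u\in[0,t]$: under $\sum_y\mathbf{P}_y$, the position $Y(u)$ is distributed according to counting measure, and given $Y(u)=z$ the paths $Y(u+\cdot)$ and $Y(u-\cdot)$ are independent walks from $z$. Indeed, for times $0=s_0<\dots<s_k$ that include $u$, both descriptions give positions $y_0,\dots,y_k$ the weight $\prod_ip_{s_i-s_{i-1}}(y_i-y_{i-1})$, because $p_s$ is even. Reversed paths are left-continuous, which changes neither time integrals nor, almost surely, suprema.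

\section{Excursions from a confined path}\label{sec:A}

\subsection{Survival of a trap near a moving target}

Example~\ref{ex:excursion} used that a trap at distance $d$ from a fixed site avoids it for time $T$ with probability $O(d/\sqrt T)$. We need the same bound for a target $x$ that moves in an arbitrary way, and for soft traps, where a trap may cross the target without killing. The next lemma says that among all targets that stay within distance $d$ of the starting point of the trap, the one that sits still at distance $d$ is the easiest to avoid.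

\begin{lemma}\label{lem:survival}
Let $d\ge0$ and $z$ be integers, and let $x$ be a step path on $[0,T]$ with $|x(s)-z|\le d$ for all $s$. Then
\[
\mathbf{E}_z\Big[e^{-\gamma\int_0^T1\{Y(s)=x(s)\}\,ds}\Big]\le S_T(d):=\mathbf{E}_d\Big[e^{-\gamma\int_0^T1\{Y(s)=0\}\,ds}\Big]\le C\,\frac{d+1}{\sqrt T}.
\]
\end{lemma}

\begin{proof}
Let first $\gamma<\infty$. Put $\Theta(s)=\int_0^s1\{Y(r)=x(r)\}\,dr$ and $g(s)=\mathbf{E}_z[1\{Y(s)=x(s)\}e^{-\gamma\Theta(s)}]$. From
\[
1=e^{-\gamma\Theta(s)}+\gamma\int_0^s1\{Y(r)=x(r)\}\,e^{-\gamma\Theta(r)}\,dr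
\]
we get $1-\mathbf{E}_z[e^{-\gamma\Theta(T)}]=\gamma\int_0^Tg$, so we need a lower bound for $\int_0^Tg$. Multiply the identity by $1\{Y(s)=x(s)\}$, take expectations, and use the Markov property at time $r$:
\begin{equation}\label{eq:renewal}
p_s(x(s)-z)=g(s)+\gamma\int_0^sg(r)\,p_{s-r}(x(s)-x(r))\,dr .
\end{equation}
The kernel in \eqref{eq:renewal} depends on the unknown path. The monotonicity in Lemma~\ref{lem:logconcave} removes this dependence on both sides at once. Writing $p^0(s)=p_s(0)$ and $*$ for convolution on $[0,\infty)$,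
\[
f(s):=g(s)+\gamma\,(g*p^0)(s)\ge p_s(x(s)-z)\ge p_s(d).
\]
It remains to recover $\int_0^Tg$ from $f$ by a positive operation. Let $S(s)=S_s(0)$. Take $\mathbf{E}_0$ in
\[
1-e^{-\gamma\int_0^s1\{Y=0\}}=\gamma\int_0^s1\{Y(r)=0\}\,e^{-\gamma\int_r^s1\{Y=0\}}\,dr
\]
and use the Markov property at time $r$. This gives
\begin{equation}\label{eq:resolvent}
S+\gamma\,S*p^0=1 ,
\end{equation}
and hence $(S*f)(T)=\big((S+\gamma\,S*p^0)*g\big)(T)=\int_0^Tg$. For the fixed target $0$ and a trap started at $d$, with corresponding functions $\tilde g,\tilde f$, equation \eqref{eq:renewal} reads $\tilde f(s)=p_s(d)$. As $S\ge0$ and $f\ge\tilde f$, we obtain $\int_0^Tg\ge\int_0^T\tilde g$, which is the first inequality.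

For the second, $S$ is nonincreasing, so \eqref{eq:resolvent} and Lemma~\ref{lem:LLT} give $1\ge\gamma S(T)\int_0^Tp_r(0)\,dr\ge c\gamma S(T)\sqrt T$ for $T\ge1$. Thus $S(T)\le C/\sqrt T$ for $T\ge1$, and trivially for $T<1$. For $d\ge1$, a trap started at $d$ either avoids $0$ up to time $T/2$, which has probability $\mathbf{P}(M_{T/2}<d)\le Cd/\sqrt T$ by symmetry and Lemma~\ref{lem:max}(ii), or it reaches $0$ with time at least $T/2$ left. By the strong Markov property $S_T(d)\le Cd/\sqrt T+S(T/2)$.

For $\gamma=\infty$, the first inequality follows by letting $\gamma\uparrow\infty$ on both sides (bounded convergence), and the second because $S_T(d)$ is nonincreasing in $\gamma$, so that the bound for $\gamma=1$ applies.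
\end{proof}

\subsection{Bridges that make an excursion}

To insert an excursion in a window without changing the path elsewhere we resample the path inside the window. The \emph{bridge} from $x$ to $y$ in time $s$ is the law of $(X(r))_{r\le s}$ under $\mathbb{P}_x(\,\cdot\mid X(s)=y)$. The excursion must be high enough to be recognized later, and confined enough to be cheap.

\begin{lemma}\label{lem:bridge}
There is $c_1>0$ such that for all integers $h\ge1$, $m$, and $x,y\in[m,m+h]$, the bridge from $x$ to $y$ in time $h^2$ stays in $[m-h,m+3h]$ and visits $[m+2h+1,\infty)$ with probability at least $c_1$.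
\end{lemma}

\begin{proof}
By translation let $m=0$, and let $\mathcal{E}$ be the event in question. For each $h$ there are finitely many pairs $x,y$, and for each of them $\mathcal{E}$ has positive probability because $2h+1\le3h$. So it suffices to treat large $h$. Since $p^\kappa_{h^2}(y-x)\le p^\kappa_{h^2}(0)\le C/h$, it is enough to show $\mathbb{P}_x(\mathcal{E},X(h^2)=y)\ge c/h$. We split time at $(1-\theta)h^2$, where $\theta\in(0,1)$ is fixed with $e^{-3/(2\kappa\theta)}<1/4$: the walk makes its excursion in the first piece and hits the point $y$ in the second.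

\emph{Second piece.} Let $q_s(x',y)$ be the probability under $\mathbb{P}_{x'}$ that $X(s)=y$ and $X$ stays in $[-h,3h]$ up to time $s$. For $x',y\in[0,h]$, Lemma~\ref{lem:max}(i) at the levels $-h-1$ and $3h+1$ and monotonicity give
\[
q_s(x',y)\ge p^\kappa_s(y-x')-p^\kappa_s(x'+y+2h+2)-p^\kappa_s(6h+2-x'-y)\ge p^\kappa_s(h)-2p^\kappa_s(2h).
\]
For $s=\theta h^2$, Lemma~\ref{lem:LLT} shows $p^\kappa_s(2h)/p^\kappa_s(h)\to e^{-3/(2\kappa\theta)}<1/4$ and $p^\kappa_s(h)\ge c/h$. So $q_{\theta h^2}(x',y)\ge\frac12p^\kappa_{\theta h^2}(h)\ge c/h$ for large $h$, uniformly in $x',y\in[0,h]$.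

\emph{First piece.} We claim that for large $h$, with probability at least $c$ uniformly in $x\in[0,h]$, the walk on $[0,(1-\theta)h^2]$ stays in $[-h,3h]$, visits $[2h+1,\infty)$ and ends in $[0,h]$. Otherwise there are $h_j\to\infty$ and $x_j$ with $x_j/h_j\to\bar x\in[0,1]$ along which these probabilities tend to $0$. The set $O$ of paths on $[0,1-\theta]$ with infimum $>-1$, supremum in $(5/2,3)$ and endpoint in $(0,1)$ is open and contains a continuous path from $\bar x$. If $X(h_j^2\,\cdot)/h_j\in O$ and $h_j\ge2$, then the event occurs, because $\frac52h_j\ge2h_j+1$. This contradicts \eqref{eq:open}.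

The Markov property at time $(1-\theta)h^2$ combines the two pieces.
\end{proof}

\subsection{The energy of an excursion}

\begin{lemma}\label{lem:energy}
There is $C_2<\infty$ with the following property. Let $J=[u_0,u_0+\tau]\subset[0,t]$, let $h\ge1$ and $m$ be integers, and let $I=[u,v]\subset[u_0+\tau/4,u_0+3\tau/4]$ have length $h^2$. Let $x,x'$ be step paths on $[0,t]$ that agree outside $(u,v)$, take values in $[m,m+h]$ on $J\setminus(u,v)$, and suppose $x'$ takes values in $[m-h,m+3h]$ on $I$. Then $W_t(x')-W_t(x)\le C_2h^3/\tau$.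
\end{lemma}

\begin{proof}
By translation let $m=0$. For a trap path let $a$ be the time it spends on $x$ outside $I$, and $b,b'$ the times it spends on $x$ and on $x'$ inside $I$. Its contribution to $W_t(x')-W_t(x)$ in \eqref{eq:weight} satisfies
\[
e^{-\gamma(a+b)}-e^{-\gamma(a+b')}\le e^{-\gamma a}\,1\{b'>0\},
\]
since the left side is at most $0$ when $b'=0$ and at most $e^{-\gamma a}$ always. We know nothing about $x$ outside $J$, so we keep in $a$ only the time in $J\setminus I$, which increases the right side. Viewing the trap from time $u$ and using the Markov property at time $v$,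
\[
W_t(x')-W_t(x)\le\sum_zF^-(z)\,\mathbf{E}_z\big[1\{Y\text{ meets }x'(u+\cdot)\text{ on }[0,h^2]\}\,F^+(Y(h^2))\big],
\]
where
\[
F^-(z)=\mathbf{E}_z\Big[e^{-\gamma\int_0^{u-u_0}1\{Y(s)=x(u-s)\}\,ds}\Big],\qquad
F^+(z)=\mathbf{E}_z\Big[e^{-\gamma\int_0^{u_0+\tau-v}1\{Y(s)=x(v+s)\}\,ds}\Big].
\]
Both time spans are at least $\tau/4$ and both targets lie in $[0,h]$, so Lemma~\ref{lem:survival} with $d=|z|+h$ gives $F^\pm(z)\le C(|z|+h+1)/\sqrt\tau$. Let $D$ be as in Lemma~\ref{lem:max}(iii). A trap started at $z$ can meet a path with values in $[-h,3h]$ only if $D\ge|z|-3h$, and $|Y(h^2)|\le|z|+D$. Hence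
\[
W_t(x')-W_t(x)\le\frac C\tau\sum_z(|z|+h+1)\,\mathbf{E}\big[1\{D\ge|z|-3h\}\,(|z|+D+h+1)\big].
\]
There are $12h+1\le13h$ terms with $|z|\le6h$, and each is at most $8h(8h+\mathbf{E}D)\le Ch^2$. For $|z|>6h$ we have $|z|-3h\ge|z|/2$, so by the Cauchy--Schwarz inequality and Lemma~\ref{lem:max}(iii) the term is at most
\[
(|z|+h+1)\,\mathbf{P}(D\ge|z|/2)^{1/2}\,\big(|z|+h+1+(\mathbf{E}D^2)^{1/2}\big)\le Cz^2e^{-|z|/(4h)},
\]
and $\sum_zz^2e^{-|z|/(4h)}\le Ch^3$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

Almost surely $X$ does not jump at the endpoints of $J$, so we may take $J=[u_0,u_0+\tau]$. If $\tau<2h^2$ the bound holds for any $C\ge2$. Let $\tau\ge2h^2$, and choose in $[u_0+\tau/4,u_0+3\tau/4]$ a family of $n=\lfloor\tau/(2h^2)\rfloor\ge\tau/(4h^2)$ windows $I=[u,v]$ of length $h^2$ with disjoint interiors. Let $A=\{\operatorname{osc}_JX\le h\}$. For a window $I$ put $m=\min_{J\setminus(u,v)}X$, and let $A_I$ be the event that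
\[
\operatorname{osc}_{J\setminus(u,v)}X\le h,\qquad X(s)\in[m-h,m+3h]\ \ \forall s\in I,\qquad X(s)\ge m+2h+1\ \text{ for some }s\in(u,v).
\]
We show that the $n$ events $A_I$ are disjoint and that each is almost as likely as $A$.

\emph{Disjointness.} On $A_I$ we have $X(u_0)\le m+h$, so some $s\in(u,v)$ has $X(s)\ge X(u_0)+h+1$. This is the reason for the height $2h+1$. If $I'=[u',v']$ is another window, then $s$ and $u_0$ lie in $J\setminus(u',v')$, so $\operatorname{osc}_{J\setminus(u',v')}X>h$ and $A_{I'}$ fails.

\emph{Resampling.} Fix $I$. Let $\mathcal{G}=\sigma(X(s):s\in[0,u]\cup[v,t])$ and let $Q$ be the conditional law of $X$ under $\mathbb{P}$ given $\mathcal{G}$. By the Markov property, $Q$ keeps the path outside $(u,v)$ and draws on $I$ a bridge from $X(u)$ to $X(v)$ in time $h^2$. The variable $m$ and the event $A'=\{\operatorname{osc}_{J\setminus(u,v)}X\le h\}\supset A$ are $\mathcal{G}$-measurable. On $A'$ the endpoints $X(u),X(v)$ lie in $[m,m+h]$, so Lemma~\ref{lem:bridge} gives $Q(A_I)\ge c_1$; the visit to $[m+2h+1,\infty)$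 takes place in the open window because the endpoints are lower. Two paths $x\in A$ and $x'\in A_I$ drawn from $Q$ satisfy the hypotheses of Lemma~\ref{lem:energy}. Therefore
\[
c_1\int1_A\,e^{-\nu W_t}\,dQ\le\iint1_A(x)\,1_{A_I}(x')\,e^{-\nu W_t(x)}\,Q(dx)\,Q(dx')\le e^{\nu C_2h^3/\tau}\int1_{A_I}\,e^{-\nu W_t}\,dQ ,
\]
on $A'$ by these two facts, and off $A'$ because all three terms vanish. Taking $\mathbb{E}$ and dividing by $Z_{\gamma,t}$ yields $P_{\gamma,t}(A_I)\ge c_1e^{-\nu C_2h^3/\tau}P_{\gamma,t}(A)$.

Summing over the $n$ disjoint events gives $1\ge nc_1e^{-\nu C_2h^3/\tau}P_{\gamma,t}(A)$, that is,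
\[
P_{\gamma,t}(A)\le\frac{4h^2}{c_1\tau}\,e^{\nu C_2h^3/\tau}.
\]
This proves Theorem~\ref{thm:A} with $C=\max(2,4/c_1,\nu C_2)$. \qed

\begin{remark}\label{rem:rho}
The motion of the traps is used through the bound $S_T(d)\le C(d+1)/\sqrt T$. For immobile traps $S_T(d)=1$ when $d\ge1$, and Lemma~\ref{lem:energy} fails: for $\gamma=\infty$ and $J=[0,t]$, a path in $A$ visits at most $h+1$ sites and a path in $A_I$ at least $2h+2$, so the excursion costs at least $h+1$. The windows are placed in the middle half of $J$ so that both $F^-$ and $F^+$ are small. Near time $0$ the factor $F^-$ is not available, and moving is more expensive there; this is what drives Theorem~\ref{thm:B}.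
\end{remark}

\section{Hard traps: the zero limit}\label{sec:B}

In this section $\gamma=\infty$, $P_t=P_{\infty,t}$ and $Z_t=Z_{\infty,t}$, and $E_{P_t}$ is expectation under $P_t$. We take \eqref{eq:range} as the definition of $W_t(x)$ for \emph{every} step path $x$ on $[0,t]$. This agrees with \eqref{eq:weight} for $\mathbb{P}$-almost every path, and \eqref{eq:sandwich} holds for all step paths. With this definition $W_t(-x)=W_t(x)$ and $W_t(x+b)=W_t(x)$ for $b\in\mathbb{Z}$; in particular $P_t$ is invariant under $X\mapsto-X$. Formula \eqref{eq:range} is the basis of the whole section, and it is the reason for the restriction to $\gamma=\infty$.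

\subsection{Submodularity and the cost of an early move}

Write $x\vee x'$ and $x\wedge x'$ for the pointwise maximum and minimum; all suprema without index are over $[0,t]$. Since $\sup(Y+x\vee x')=\max(\sup(Y+x),\sup(Y+x'))$, and since $-(x\vee x')=(-x)\wedge(-x')$ and $-(x\wedge x')=(-x)\vee(-x')$, formula \eqref{eq:range} gives
\begin{equation}\label{eq:submod}
W_t(x)+W_t(x')-W_t(x\vee x')-W_t(x\wedge x')=\Gamma(x,x')+\Gamma(-x,-x'),
\end{equation}
where
\[
\Gamma(x,x')=\mathbf{E}\big[\min\big(\sup(Y+x),\sup(Y+x')\big)-\sup(Y+x\wedge x')\big].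
\]
The integrand of $\Gamma$ is nonnegative. So uncrossing two paths never raises their total energy. The next example shows how much it can lower it.

\begin{example}\label{ex:step}
Let $j\ge1$ be an integer with $j^2\le t/2$, let $x=j\,1_{[j^2,t]}$ and $x'=j-x$. Then $x\vee x'\equiv j$ and $x\wedge x'\equiv0$, and $W_t(x')=W_t(x)$. Let $M^-$ and $M^+$ be the suprema of $Y$ over $[0,j^2)$ and $[j^2,t]$. Then $\sup(Y+x)=\max(M^-,M^++j)$, $\sup(Y+x')=\max(M^-+j,M^+)$, and the integrand of $\Gamma(x,x')$ equals $(j-|M^+-M^-|)^+$: if $M^+\ge M^-$, the minimum is $\max(M^-+j,M^+)$ and we subtract $M^+$, and the other case is symmetric. As $(-x,-x')=(x'-j,x-j)$, the second term in \eqref{eq:submod} is the same, and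
\[
W_t(x)-w_0(t)=\mathbf{E}\big(j-|M^+-M^-|\big)^+ .
\]
The variables $M^--Y(j^2)$ and $M^+-Y(j^2)$ are independent with the laws of $M_{j^2}$ and $M_{t-j^2}$, and if both are at most $j/2$ then the integrand is at least $j/2$. For $s\ge j^2$ and $j$ large, Lemma~\ref{lem:max}(ii) with $k=\lfloor j/2\rfloor+1\in[j/2,j]$ and Lemmas~\ref{lem:logconcave} and~\ref{lem:LLT} give $\mathbf{P}(M_s\le j/2)\ge j\,p_s(j)\ge cj/\sqrt s$. Hence $W_t(x)-w_0(t)\ge cj^2/\sqrt t$. For $j\approx t^{1/3}$, a move of size $t^{1/3}$ at time $t^{2/3}$ costs energy of order at least $t^{1/6}$.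
\end{example}

This suggests the following strategy. If the limit of $\mathcal{X}_t$ is not zero, then with probability bounded below $X$ climbs to height of order $t^{1/3}$ by time of order $t^{2/3}$, and by symmetry it descends with the same probability. Take a climbing path from $0$ and a descending path started at a height $b$ of order $t^{1/3}$. The shift does not change the energy, and it forces the two paths to cross; without it the climbing path could lie above the other one throughout, and uncrossing would change nothing. If uncrossing lowers the energy by a power of $t$, a correlation inequality shows that the product of the two probabilities is tiny, a contradiction.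

The difficulty is the long time interval after the crossing. In Example~\ref{ex:step} the gain comes from the event that $Y$ does not exceed its early maximum later on, which has probability about $t^{-1/6}$ because the paths are eventually constant. For typical paths under $P_t$ we have no upper bound on the fluctuations, so the probability that $Y+X$ stays low needs a separate argument. Section~\ref{sec:good} provides a weaker bound, $t^{-1/4}$, for one of the two signs and for selected $t$. This suffices because $t^{1/3}\cdot t^{-1/4}\to\infty$.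

\subsection{Good times}\label{sec:good}

For a step path $x$ on $[0,t]$ with $x(0)=0$ and an integer $k\ge1$ let
\[
q^x_\pm(k)=\mathbf{P}\big(\sup(Y\pm x)<k\big).
\]
Thus $q^x_+(k)$ is the probability that a trap $k-Y$ started at $k$ stays strictly above $x$ up to time $t$, and $q^x_-(k)$ is the same for a trap started at $-k$ staying below. We want a lower bound for typical $X$. The idea is to attach a short initial piece to the path. The new piece adds energy only through traps that would otherwise have avoided $X$. If $q^X_\pm$ were small, the piece would be cheaper than for the constant path, and $Z_t$ would decay more slowly than $e^{-\nu w_0(t)}$. So we study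
\[
r(t)=\log Z_t+\nu w_0(t),
\]
which has little room to grow.

\begin{lemma}\label{lem:goodtimes}
\begin{itemize}
\item[(i)] There is $c_3>0$ with $w_0(t+a)-w_0(t)\ge c_3\,a\,t^{-1/2}$ for $t\ge1$ and $0\le a\le t$.
\item[(ii)] There is an unbounded set $\mathcal{T}\subset[1,\infty)$ such that $r(t+a)-r(t)\le2\,a\,t^{-7/12}$ for all $t\in\mathcal{T}$ and $0\le a\le t/4$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The maximum $M$ increases by one exactly when $Y$ jumps up from its current maximum, so $\mathbf{E}M_t=\frac\rho2\int_0^t\mathbf{P}(Y(s)=M_s)\,ds$. By time reversal $M_s-Y(s)$ has the law of $M_s$, and Lemma~\ref{lem:max}(ii) gives $\mathbf{P}(M_s<1)=p_s(0)+p_s(1)\ge cs^{-1/2}$ for $s\ge1$. Hence $w_0$ is continuous and $w_0(t+a)-w_0(t)\ge\rho ca(2t)^{-1/2}$.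

(ii) By \eqref{eq:sandwich}, $Z_t\le e^{-\nu w_0(t)}$, so $r\le0$. On $\{\sup_{s\le t}|X(s)|\le t^{1/3}\}$ we have $W_t\le w_0(t)+2t^{1/3}$, and by Lemma~\ref{lem:confine} with $n=\lfloor t^{1/3}\rfloor$ this event has $\mathbb{P}$-probability at least $e^{-\kappa\pi^2t^{1/3}/8}$ for $t\ge1$. So $r(t)\ge-C_1t^{1/3}$ for $t\ge1$. Next, $r$ is continuous. Indeed $W_t(X)$ is nondecreasing in $t$, so $Z_{t+\epsilon}\le Z_t$; and if $X$ does not jump in $(t,t+\epsilon]$, an event of probability $e^{-\kappa\epsilon}$ independent of $(X(s))_{s\le t}$, then each supremum in \eqref{eq:range} grows at most by the number of jumps of $Y$ in $(t,t+\epsilon]$, so $W_{t+\epsilon}(X)\le W_t(X)+2\rho\epsilon$ and $Z_{t+\epsilon}\ge e^{-(\kappa+2\nu\rho)\epsilon}Z_t$.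

For an integer $\tau\ge1$ put $\beta=\tau^{-7/12}$ and let $t=t(\tau)$ maximize $r(s)-\beta s$ over $[\tau,2\tau]$. Comparing with $s=\tau$ gives $\beta(t-\tau)\le r(t)-r(\tau)\le C_1\tau^{1/3}$, so $t-\tau\le C_1\tau^{11/12}\le\tau/2$ for $\tau\ge\tau_0$. For such $\tau$ and $0\le a\le t/4\le\tau/2$ the point $t+a$ lies in $[\tau,2\tau]$, so $r(t+a)-r(t)\le\beta a$, and $\beta\le(t/2)^{-7/12}\le2t^{-7/12}$. Let $\mathcal{T}=\{t(\tau):\tau\ge\tau_0\}$.
\end{proof}

Any exponent strictly between $1/2$ and $2/3$ would serve in place of $7/12$: the slope must be large compared with the average slope $\tau^{-2/3}$ that the bounds on $r$ allow, and small compared with the slope $t^{-1/2}$ of $w_0$. The initial piece will have spatial size $L$ and duration $L^2$. We need $L^2t^{-1/2}\to\infty$ for the comparison to be conclusive and $L\log t=o(t^{1/3})$ for its use later. Put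
\[
L=\lceil t^{7/24}\rceil,\qquad k_0=4L\lceil\log t\rceil,\qquad G_\pm=\{x:\ x(0)=0,\ q^x_\pm(k_0)>t^{-1/4}\}.
\]

\begin{lemma}\label{lem:G}
$P_t(G_+\cup G_-)\to1$ as $t\to\infty$ in $\mathcal{T}$.
\end{lemma}

\begin{proof}
Let $a=L^2$, which is at most $t/4$ for large $t$. Let $V$ on $[0,a]$ and $X$ on $[0,t]$ be independent rate-$\kappa$ walks from $0$, and concatenate them: $\widehat X(s)=V(s)$ for $s\le a$ and $\widehat X(a+s)=V(a)+X(s)$. Then $\widehat X$ has law $\mathbb{P}$ on $[0,a+t]$. Suppose $|V(s)-V(a)|\le L$ for all $s\le a$; by time reversal and Lemma~\ref{lem:confine} this has probability at least $e^{-\kappa\pi^2/8}$. Let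
\[
S'=\sup_{s\le a}(Y(s)-Y(a)),\qquad S_\pm=\sup_{s\le t}\big(Y(a+s)-Y(a)\pm X(s)\big)\ge0 .
\]
For fixed $X$, the variable $S'$ has the law of $M_a$ and is independent of $S_\pm$, which has the law of $\sup_{[0,t]}(Y\pm X)$. Treating the times before and after $a$ separately,
\[
\sup_{[0,a+t]}(Y\pm\widehat X)\le Y(a)\pm V(a)+\max(S'+L,S_\pm)=Y(a)\pm V(a)+S_\pm+(S'+L-S_\pm)^+ .
\]
Take expectations over $Y$ and add the two signs. The terms $\pm V(a)$ cancel and $\mathbf{E}Y(a)=0$. Using $(i-j)^+=\sum_{k\ge1}1\{j<k\le i\}$ for integers $i,j\ge0$,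
\[
W_{t+a}(\widehat X)\le W_t(X)+\Lambda(X),\qquad\Lambda(X)=\sum_{k\ge1}\mathbf{P}(M_a+L\ge k)\big(q^X_+(k)+q^X_-(k)\big).
\]
Hence $Z_{t+a}\ge cZ_t\,E_{P_t}[e^{-\nu\Lambda}]$. Put $\sigma=at^{-1/2}\ge t^{1/12}$. By the definition of $r$ and Lemma~\ref{lem:goodtimes}, for large $t\in\mathcal{T}$,
\[
E_{P_t}[e^{-\nu\Lambda}]\le C\,\frac{Z_{t+a}}{Z_t}\le C\exp\big(2at^{-7/12}-\nu c_3\sigma\big)\le Ce^{-3\nu c_3\sigma/4}.
\]
Markov's inequality gives $P_t(\Lambda\le c_3\sigma/2)\le e^{\nu c_3\sigma/2}E_{P_t}[e^{-\nu\Lambda}]\le Ce^{-\nu c_3\sigma/4}\to0$.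

It remains to see that $\Lambda(X)>c_3\sigma/2$ implies $X\in G_+\cup G_-$ for large $t$. By Lemma~\ref{lem:max}(iii), the terms with $k>k_0$ contribute at most $2\sum_{k>k_0}e^{\rho-(k-L)/L}\le CLe^{-k_0/L}\le CLt^{-4}\to0$. Since $q^X_\pm$ is nondecreasing in $k$, the other terms contribute at most $2k_0\max_\pm q^X_\pm(k_0)$. So for large $t$, $\Lambda(X)>c_3\sigma/2$ implies
\[
\max_\pm q^X_\pm(k_0)\ge\frac{c_3\sigma}{8k_0}=\frac{c_3Lt^{-1/2}}{32\lceil\log t\rceil}\ge\frac{c\,t^{-5/24}}{\log t}>t^{-1/4}.\qedhere
\]
\end{proof}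

\subsection{The gain from uncrossing}

Fix $\varepsilon>0$, $0<\eta<s_0$ and $B\ge\max(1,10\varepsilon)$, and put
\[
T_1=s_0+\eta,\qquad T=101\,T_1,\qquad\ell=t^{1/3},\qquad b=\lceil3\varepsilon\ell\rceil .
\]
From now on constants, $o(1)$ terms and the meaning of ``large $t$'' may depend on $\varepsilon,\eta,s_0,B$, but never on the paths. Let $U_t$ be the set of step paths $x$ on $[0,t]$ with $x(0)=0$ and
\[
|x|\le\varepsilon\ell\ \text{ on }[0,\eta\ell^2],\qquad x\ge5\varepsilon\ell\ \text{ on }[s_0\ell^2,T_1\ell^2],\qquad|x|\le B\ell\ \text{ on }[0,T\ell^2].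
\]
These are the climbing paths, and $-U_t$ is the set of descending paths.

\begin{lemma}\label{lem:gain}
For all large $t$ the following holds. If $x\in U_t$, $x''\in-U_t$, $x'=b+x''$, and $x\in G_+$ or $x''\in G_+$, then $\Gamma(x,x')\ge t^{1/20}$.
\end{lemma}

\begin{proof}
Let $\underline x=x\wedge x'$. For large $t$:
\[
\begin{array}{lll}
\text{on }[0,\eta\ell^2]: & x'\ge b-\varepsilon\ell\ge2\varepsilon\ell, & \underline x\le x\le\varepsilon\ell;\\[2pt]
\text{on }[s_0\ell^2,T_1\ell^2]: & x\ge5\varepsilon\ell, & \underline x\le x'\le b-5\varepsilon\ell\le0;\\[2pt]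
\text{on }[0,T\ell^2]: & & \underline x\le x\le B\ell.
\end{array}
\]
So $x'$ exceeds $\underline x$ by order $\ell$ in the first window and $x$ does so in the second. The integrand of $\Gamma$ is large when $Y$ has two peaks of nearly equal height, one in each window, and $Y+\underline x$ stays below that height at all other times.

\emph{Step 1: two peaks.} Let $H=3B$ and let $\omega$ on $[0,T_1]$ be piecewise linear with $\omega(0)=0$, $\omega(\eta/2)=H$, $\omega=0$ on $[\eta,s_0]$, $\omega(s_0+\eta/2)=H$, $\omega(T_1)=0$. Define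
\[
E_1=\Big\{\sup_{s\le T_1}\big|Y(s\ell^2)/\ell-\omega(s)\big|\le\varepsilon/8\Big\},\qquad E_2=\big\{Y+\underline x\le H\ell\ \text{ on }[T_1\ell^2,t]\big\}.
\]
By \eqref{eq:open} and the remarks after it, $\mathbf{P}(E_1)\ge c_5>0$ for large $t$. On $E_1$, evaluating at the times $\frac\eta2\ell^2$ and $(s_0+\frac\eta2)\ell^2$ gives $\sup(Y+x')\ge(H-\frac\varepsilon8+2\varepsilon)\ell$ and $\sup(Y+x)\ge(H-\frac\varepsilon8+5\varepsilon)\ell$. On the other hand $Y+\underline x$ is at most $(H+\frac\varepsilon8+\varepsilon)\ell$ on $[0,\eta\ell^2]$, at most $(\frac\varepsilon8+B)\ell\le H\ell$ on $[\eta\ell^2,s_0\ell^2]$, and at most $(H+\frac\varepsilon8)\ell$ on $[s_0\ell^2,T_1\ell^2]$. On $E_1\cap E_2$ the integrand of $\Gamma$ is therefore at least $(2\varepsilon-\frac\varepsilon8-\varepsilon-\frac\varepsilon8)\ell=\frac34\varepsilon\ell$, and it is nonnegative everywhere. It suffices to prove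
\begin{equation}\label{eq:E1E2}
\mathbf{P}(E_1\cap E_2)\ge t^{-1/4-1/40}\quad\text{for large }t,
\end{equation}
because then $\Gamma\ge\frac34\varepsilon\,t^{1/3-1/4-1/40}=\frac34\varepsilon\,t^{7/120}\ge t^{1/20}$ for large $t$.

\emph{Step 2: what $G_+$ says about late times.} The hypothesis $G_+$ concerns a free walk $Y$, whereas $E_1$ prescribes $Y$ up to time $T_1\ell^2$. The free walks that stay below the barrier may be those that are unusually low early on, which $E_1$ forbids. We therefore record the information from $G_+$ at the much later time $T\ell^2$, and let $Y$ use the interval $[T_1\ell^2,T\ell^2]$ to catch up.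

Let $x^*=x$ if $x\in G_+$ and $x^*=x'$ otherwise, so $\underline x\le x^*$. Let $k_1=k_0+b$. Since $k_0=o(\ell)$ and $b\le\frac3{10}B\ell+1$, we have $k_1\le B\ell$ for large $t$. In both cases $\mathbf{P}(\sup(Y+x^*)<k_1)>t^{-1/4}$. Define
\[
\psi(y)=\mathbf{P}\big(y+Y(s)-Y(T\ell^2)+x^*(s)<k_1\ \ \forall s\in[T\ell^2,t]\big),
\]
which is nonincreasing in $y$. By the Markov property $\sum_yp_{T\ell^2}(y)\psi(y)>t^{-1/4}$. Let $y_1=\lceil10B\ell\rceil$ and $y_2=\lfloor2\ell\sqrt{\rho T\log t}\rfloor$. With $\lambda=y_2/(\rho T\ell^2)\to0$, Markov's inequality and \eqref{eq:laplace} give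
\[
\mathbf{P}\big(Y(T\ell^2)<-y_2\big)\le e^{-\lambda y_2+\rho T\ell^2(\cosh\lambda-1)}=\exp\Big(-\frac{y_2^2}{2\rho T\ell^2}(1+o(1))\Big)=t^{-2+o(1)}.
\]
The terms with $y\ge-y_1$ sum to at most $\psi(-y_1)$ by monotonicity. So for large $t$,
\begin{equation}\label{eq:psi}
\psi(-y_1)+\sum_{-y_2\le y<-y_1}p_{T\ell^2}(y)\,\psi(y)\ge\tfrac12t^{-1/4}.
\end{equation}

\emph{Step 3: catching up.} On $E_1$ the position $z=Y(T_1\ell^2)$ satisfies $|z|\le\varepsilon\ell/8$. Let $\Delta=(T-T_1)\ell^2$. If $Y\le B\ell$ on $[T_1\ell^2,T\ell^2]$, then $Y+\underline x\le2B\ell\le H\ell$ there. If moreover the event defining $\psi(y)$ occurs with $y=Y(T\ell^2)$, then $Y+\underline x\le Y+x^*<k_1\le H\ell$ on $[T\ell^2,t]$. By the Markov property at times $T_1\ell^2$ and $T\ell^2$,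
\[
\mathbf{P}(E_1\cap E_2)\ge c_5\inf_{|z|\le\varepsilon\ell/8}\Sigma(z),\qquad\Sigma(z)=\sum_y\mathbf{P}_z\big(Y(\Delta)=y,\ M_\Delta\le B\ell\big)\,\psi(y).
\]
We bound $\Sigma(z)$ from below by each of the two terms in \eqref{eq:psi}.

(a) By monotonicity of $\psi$ and translation,
\[
\Sigma(z)\ge\psi(-y_1)\,\mathbf{P}\big(Y(\Delta)\le-y_1-\tfrac\varepsilon8\ell,\ M_\Delta\le(B-\tfrac\varepsilon8)\ell\big)\ge c\,\psi(-y_1).
\]
The last bound is \eqref{eq:open} for the open set of paths on $[0,T-T_1]$ with endpoint below $-11B$ and supremum below $B-\frac\varepsilon8>0$; note $y_1+\frac\varepsilon8\ell\le11B\ell$ for large $t$.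

(b) Let $-y_2\le y<-y_1$ and $j=\lfloor B\ell\rfloor+1$. By Lemma~\ref{lem:max}(i),
\[
\mathbf{P}_z\big(Y(\Delta)=y,\ M_\Delta\le B\ell\big)=p_\Delta(d_1)-p_\Delta(d_2),\qquad d_1=|y|+z>0,\quad d_2=2j+|y|-z,
\]
and $d_2-d_1=2j-2z\ge B\ell$. The numbers $|y|,d_1,d_2$ are $O(\ell\sqrt{\log t})$, while $\Delta^{5/8}$ is of order $\ell^{5/4}$, so Lemma~\ref{lem:LLT} applies. Since $d_2^2-d_1^2\ge(d_2-d_1)^2\ge B^2\ell^2$,
\[
p_\Delta(d_2)\le(1+o(1))\,e^{-B^2/(2\rho(T-T_1))}\,p_\Delta(d_1)\le(1-c)\,p_\Delta(d_1).
\]
Next, $d_1^2\le y^2+2\varepsilon\ell|y|+\varepsilon^2\ell^2=y^2+O(\ell^2\sqrt{\log t})$, and $\frac1{T-T_1}-\frac1T=\frac{T_1}{T(T-T_1)}$, and $y^2\le4\rho T\ell^2\log t$. Therefore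
\[
\frac{p_\Delta(d_1)}{p_{T\ell^2}(y)}\ge c\,\exp\Big(-\frac{y^2}{2\rho T\ell^2}\cdot\frac{T_1}{T-T_1}-C\sqrt{\log t}\Big)\ge t^{-2T_1/(T-T_1)-o(1)}=t^{-1/50-o(1)}.
\]
This loss is the price of the time spent in $E_1$, and $T=101T_1$ was chosen to make it small. We get $\Sigma(z)\ge t^{-1/50-o(1)}\sum_{-y_2\le y<-y_1}p_{T\ell^2}(y)\psi(y)$.

One of the two terms in \eqref{eq:psi} is at least $\frac14t^{-1/4}$, so $\Sigma(z)\ge t^{-1/4-1/50-o(1)}$ uniformly in $z$. As $1/50<1/40$, this proves \eqref{eq:E1E2}.
\end{proof}

\subsection{The four functions theorem}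

To pass from the pathwise gain to probabilities we use the four functions theorem of Ahlswede and Daykin (1978). A lattice is distributive if $y\wedge(y'\vee y'')=(y\wedge y')\vee(y\wedge y'')$; the example we need is $\{-N,\dots,N\}^n$ with coordinatewise maximum and minimum. The theorem states: if $f_1,f_2,f_3,f_4$ are nonnegative functions on a finite distributive lattice and $f_1(y)f_2(y')\le f_3(y\vee y')f_4(y\wedge y')$ for all $y,y'$, then $\sum f_1\sum f_2\le\sum f_3\sum f_4$. Since the lattice must be finite, we discretize time. The discretized paths may have long jumps, which is why $W_t$, $G_\pm$, $U_t$ and Lemma~\ref{lem:gain} were set up for all step paths.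

\begin{lemma}\label{lem:four}
For large $t$,
\[
P_t(U_t\cap G_+)\,P_t(-U_t)\le e^{-\nu t^{1/20}}\qquad\text{and}\qquad P_t(U_t)\,P_t((-U_t)\cap G_+)\le e^{-\nu t^{1/20}}.
\]
\end{lemma}

\begin{proof}
Fix $t$ so large that Lemma~\ref{lem:gain} applies. We prove the first inequality. For $n\ge1$, $\delta=t/n$, $y_0\in\mathbb{Z}$ and $y\in\mathbb{Z}^n$, let $[y_0;y]$ be the step path equal to $y_i$ on $[i\delta,(i+1)\delta)$ for $0\le i<n$ and to $y_n$ at $t$, and let $\pi(y_0;y)=\prod_{i=1}^np^\kappa_\delta(y_i-y_{i-1})$.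

\emph{Uncrossing does not lower the free weight.} For all integers $u,u',a,a'$,
\[
p^\kappa_\delta(a-u)\,p^\kappa_\delta(a'-u')\le p^\kappa_\delta(a\vee a'-u\vee u')\,p^\kappa_\delta(a\wedge a'-u\wedge u').
\]
If the pairs $(u,u')$ and $(a,a')$ are ordered in the same way this is an equality, and if they are ordered oppositely it is \eqref{eq:tp2}. Multiplying over the $n$ steps, and noting $b\ge0$, we get $\pi(0;y)\pi(b;y')\le\pi(b;y\vee y')\pi(0;y\wedge y')$.

\emph{The discrete inequality.} Put
\begin{align*}
f_1(y)&=\pi(0;y)\,e^{-\nu W_t([0;y])}\,1\{[0;y]\in U_t\cap G_+\}, & f_3(y)&=e^{-\nu t^{1/20}}\pi(b;y)\,e^{-\nu W_t([b;y])},\\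
f_2(y)&=\pi(b;y)\,e^{-\nu W_t([b;y])}\,1\{[b;y]-b\in-U_t\}, & f_4(y)&=\pi(0;y)\,e^{-\nu W_t([0;y])}.
\end{align*}
We have $[0;y]\vee[b;y']=[b;y\vee y']$ and $[0;y]\wedge[b;y']=[0;y\wedge y']$. If $f_1(y)f_2(y')>0$, then $x=[0;y]$ and $x'=[b;y']$ satisfy the hypotheses of Lemma~\ref{lem:gain}, and \eqref{eq:submod} gives $W_t(x)+W_t(x')\ge W_t(x\vee x')+W_t(x\wedge x')+t^{1/20}$. Hence $f_1(y)f_2(y')\le f_3(y\vee y')f_4(y\wedge y')$ for all $y,y'$. Apply the four functions theorem on $\{-N,\dots,N\}^n$ and let $N\to\infty$. With $X^{(n)}(s)=X(\delta\lfloor s/\delta\rfloor)$, and using the shift invariance of $W_t$ and $\pi$ for $f_2$ and $f_3$, the result reads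
\begin{equation}\label{eq:discrete}
\mathbb{E}\big[e^{-\nu W_t(X^{(n)})};X^{(n)}\in U_t\cap G_+\big]\,\mathbb{E}\big[e^{-\nu W_t(X^{(n)})};X^{(n)}\in-U_t\big]\le e^{-\nu t^{1/20}}\,\mathbb{E}\big[e^{-\nu W_t(X^{(n)})}\big]^2 .
\end{equation}

\emph{The limit $n\to\infty$.} Fix a path $X$ that does not jump at any of the times $\eta\ell^2,s_0\ell^2,T_1\ell^2,T\ell^2,t$; almost every path is of this kind. A jump of $X$ at time $\sigma$ appears in $X^{(n)}$ at time $\delta\lceil\sigma/\delta\rceil\in[\sigma,\sigma+\delta)$. Once $\delta$ is smaller than all gaps between the jump times of $X$ and these five times, $X^{(n)}$ performs the jumps of $X$ in the same order and takes the same values as $X$ on each of the three intervals defining $U_t$; so $1_{\pm U_t}(X^{(n)})=1_{\pm U_t}(X)$ for large $n$. For almost every $Y$ the jump times of $Y$ differ from those of $X$ and from $t$. Once $\delta$ is also smaller than all gaps in the joint set of jump times and $t$, the paths $Y\pm X^{(n)}$ and $Y\pm X$ take the same values on $[0,t]$. By dominated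 convergence, with dominating variable $\sup|Y|+\sup|X|$, we get $W_t(X^{(n)})\to W_t(X)$ and $q_+^{X^{(n)}}(k_0)\to q_+^X(k_0)$. As $G_+$ is defined by a strict inequality, $\liminf_n1_{G_+}(X^{(n)})\ge1_{G_+}(X)$. Fatou's lemma on the left of \eqref{eq:discrete} and bounded convergence on the right give $Z_tP_t(U_t\cap G_+)\cdot Z_tP_t(-U_t)\le e^{-\nu t^{1/20}}Z_t^2$.

For the second inequality, remove $G_+$ from $f_1$ and require $[b;y]-b\in(-U_t)\cap G_+$ in $f_2$. Lemma~\ref{lem:gain} then applies through its alternative $x''\in G_+$, and the rest of the argument is unchanged.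
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Let $\mathcal{T}$ be the set of Lemma~\ref{lem:goodtimes}, which does not depend on $\varepsilon,\eta,s_0,B$. Lemma~\ref{lem:G} does not tell us which of $G_+,G_-$ occurs, and the two inequalities of Lemma~\ref{lem:four} cover the two cases. By symmetry $P_t(-U_t)=P_t(U_t)$. Since $q^x_-=q^{-x}_+$, we have $(-U_t)\cap G_+=-(U_t\cap G_-)$, so $P_t((-U_t)\cap G_+)=P_t(U_t\cap G_-)$. Adding the two inequalities,
\[
P_t(U_t)\Big(P_t(U_t)-P_t\big((G_+\cup G_-)^c\big)\Big)\le P_t(U_t)\big(P_t(U_t\cap G_+)+P_t(U_t\cap G_-)\big)\le2e^{-\nu t^{1/20}}.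
\]
By Lemma~\ref{lem:G},
\begin{equation}\label{eq:U}
P_t(U_t)\to0\quad\text{as }t\to\infty\text{ in }\mathcal{T},\text{ for every admissible choice of }\varepsilon,\eta,s_0,B.
\end{equation}

Now let $t_j\in\mathcal{T}$, $t_j\to\infty$, and suppose the laws of $\mathcal{X}_{t_j}$ under $P_{t_j}$ converge to the law of a continuous process $\mathcal{X}$ that is not almost surely identically $0$. Then $\mathcal{X}(0)=0$, and $\mathcal{X}$ has the law of $-\mathcal{X}$ because each $P_{t_j}$ is symmetric. By continuity there is a rational $s_0>0$ with $P(\mathcal{X}(s_0)\ne0)>0$, and by symmetry there is $\varepsilon>0$ with $P(\mathcal{X}(s_0)>5\varepsilon)>0$. As $\eta\downarrow0$ the events $\{\sup_{[0,\eta]}|\mathcal{X}|<\varepsilon,\ \inf_{[s_0,s_0+\eta]}\mathcal{X}>5\varepsilon\}$ increase to $\{\mathcal{X}(s_0)>5\varepsilon\}$, so one of them, with $\eta\in(0,s_0)$, has probability $2\alpha>0$. Put $T=101(s_0+\eta)$ and choose $B\ge\max(1,10\varepsilon)$ with $P(\sup_{[0,T]}|\mathcal{X}|\ge B)\le\alpha$. The set $O$ of paths $\chi\in D([0,T])$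 with
\[
\sup_{[0,\eta]}|\chi|<\varepsilon,\qquad\inf_{[s_0,s_0+\eta]}\chi>5\varepsilon,\qquad\sup_{[0,T]}|\chi|<B
\]
is open in the uniform norm, and $P(\mathcal{X}\in O)\ge\alpha$. If $t^{1/3}\ge T$, then $\mathcal{X}_t\in O$ implies $X\in U_t$. So \eqref{eq:open} gives $\liminf_jP_{t_j}(U_{t_j})\ge\alpha>0$, contradicting \eqref{eq:U}. Hence $\mathcal{X}\equiv0$ almost surely.

Finally, if the laws of $\mathcal{X}_t$ under $P_t$ converged to $\mathcal{L}$ as $t\to\infty$, they would do so along a sequence in $\mathcal{T}$, and $\mathcal{L}$, being carried by continuous paths, would be concentrated on the zero path. But $\mathcal{L}$ is carried by nonconstant paths. This is the only place where Assumption (I) enters. \qed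

\begin{thebibliography}{9}

\bibitem{ADS}
Siva Athreya, Alexander Drewitz, and Rongfeng Sun,
\emph{Random Walk Among Mobile/Immobile Traps: A Short Review},
arXiv:1703.06617 (2017).

\end{thebibliography}
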